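\title{A removable arc for convex functions in the plane}

\begin{abstract}
A closed set $F\subset\mathbb R^d$ is $c$-removable if every continuous function on $\mathbb R^d$ that is locally convex off $F$ is convex. No $c$-removable subset of the plane contains a regular $C^2$ arc, which suggests that no continuum with more than one point can be $c$-removable. We show that this is false: there is a $c$-removable arc in $\mathbb R^2$, with prescribed endpoints, arbitrarily close to a segment, and of Hausdorff dimension $1$. The arc is a nested intersection of zigzag chains of thin triangles whose directions run through a dense sequence. Removability is proved by touching a nonconvex function from above by saddles. It follows that $c$-removable continua are dense among planar continua, that there are $c$-removable Jordan curves, and that $\mathbb R^d$ contains $c$-removable $(d-1)$-cells.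
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $G\subset\mathbb R^d$ be open. A function $f:G\to\mathbb R$ is \emph{locally convex on $G$} if every point of $G$ has a convex open neighborhood, contained in $G$, on which $f$ is convex; the neighborhood may always be shrunk to a small open ball. A closed set $F\subset\mathbb R^d$ is \emph{$c$-removable} if every continuous function $f:\mathbb R^d\to\mathbb R$ that is locally convex on $\mathbb R^d\setminus F$ is convex on $\mathbb R^d$. Thus $F$ is $c$-removable when it is unable to carry a failure of convexity, such as a concave crease, of a continuous function. Continuity across $F$ is essential: the function equal to $1$ at a point and to $0$ elsewhere is locally convex off that point. On the line the notion is empty, since $-|x|$ has a concave crease at a single point.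

In the plane, two simple facts, both proved in Section~\ref{sec:good}, frame the problem. Convexity is tested on segments, and a segment can be pushed off a small set; so points, and closed countable sets, are $c$-removable. On the other hand $-|x_2|$ has a crease along a line, and a cutoff produces a crease along any segment or any smooth arc; so these are not $c$-removable. A \emph{continuum} is a nonempty compact connected set, and it is \emph{non-trivial} if it has more than one point. The following question is posed by Pokorny and Rmoutil \cite{PR}.

\begin{quote}
\emph{Is there a non-trivial $c$-removable continuum in $\mathbb R^2$?}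
\end{quote}

A non-trivial continuum blocks an open set of segments, just as a smooth arc does, so one would guess that it always has room for a crease and that the answer is no. The answer is yes. We prove a local form of removability, which is what the method gives and what is needed to form unions.

\begin{definition}\label{def:local}
A closed set $K\subset\mathbb R^2$ is \emph{locally $c$-removable} if, for every open $G\subset\mathbb R^2$, every continuous $f:G\to\mathbb R$ that is locally convex on $G\setminus K$ is locally convex on $G$.
\end{definition}

A locally $c$-removable set is $c$-removable: take $G=\mathbb R^2$ and use Lemma~\ref{lem:F} below.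

\begin{theorem}\label{thm:main}
There is a locally $c$-removable compact connected set $K\subset\mathbb R^2$ with more than one point. In particular, $K$ is a non-trivial $c$-removable continuum.
\end{theorem}

The second theorem describes how small and how tame such a set can be, and what it cannot contain. An \emph{arc}, a \emph{Jordan curve} and a \emph{$k$-cell} are homeomorphic copies of $[0,1]$, of the circle and of $[0,1]^k$. The \emph{Hausdorff distance} of two nonempty compact sets is the least $\varepsilon\ge0$ such that every point of either set is within $\varepsilon$ of the other. For an increasing $g:(0,\infty)\to(0,\infty)$, the Hausdorff measure $\mathcal H^g$ is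
\[
\mathcal H^g(A)=\sup_{r>0}\ \inf\Big\{\sum_j g(\operatorname{diam}U_j):\ A\subset\bigcup_jU_j,\ 0<\operatorname{diam}U_j\le r\Big\},
\]
the infimum being over countable covers. For $g(r)=r^s$ one writes $\mathcal H^s$, and $\dim_HA=\inf\{s>0:\mathcal H^s(A)=0\}$.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] Let $a\ne b$ be points of $\mathbb R^2$, let $\varepsilon>0$, and let $g:(0,\infty)\to(0,\infty)$ be increasing with $g(r)/r\to0$ as $r\to0$. The set $K$ of Theorem~\ref{thm:main} can be chosen to be an arc with endpoints $a,b$, at Hausdorff distance at most $\varepsilon$ from the segment $[a,b]$, with $\mathcal H^g(K)=0$. Hence one can have $\dim_HK=1$, the least possible value for a non-trivial continuum.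
\item[(2)] A closed set that is a countable union of locally $c$-removable sets is locally $c$-removable. Consequently $c$-removable continua are dense, in the Hausdorff metric, among all continua in $\mathbb R^2$, and there are $c$-removable Jordan curves.
\item[(3)] If $F$ is $c$-removable in $\mathbb R^2$, then $F\times\mathbb R^{d-2}$ is $c$-removable in $\mathbb R^d$ for $d\ge3$. Hence for every $d\ge2$ the space $\mathbb R^d$ contains a $c$-removable $(d-1)$-cell, and a connected $c$-removable set that separates $\mathbb R^d$.
\item[(4)] A $c$-removable closed set in $\mathbb R^2$ contains no non-degenerate regular $C^2$ arc, that is, no arc with a $C^2$ parametrization of nowhere vanishing derivative.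
\end{enumerate}
\end{theorem}

Section~\ref{sec:good} contains the basic tool and the proof of part (4). Section~\ref{sec:model} shows the mechanism in a model. The set $K$ is built in Sections~\ref{sec:lemma} and~\ref{sec:K}, Theorem~\ref{thm:main} is proved in Section~\ref{sec:proof}, and parts (1)--(3) of Theorem~\ref{thm:more} in Sections~\ref{sec:arc} and~\ref{sec:unions}.

Throughout, segments are closed and non-degenerate, triangles are closed and solid, and $\theta^\perp$ is the rotation of a vector $\theta\in\mathbb R^2$ by $\pi/2$.

\section{Good segments and creases}\label{sec:good}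

\begin{lemma}\label{lem:F}
A continuous function $\phi$ on a compact interval that is convex near each point of the interval is convex. Hence a continuous locally convex function on an open set $G\subset\mathbb R^d$ is convex on every segment contained in $G$.
\end{lemma}

\begin{proof}
If $\phi$ is not convex, its graph rises above a chord: there are $s_0<s_1$ and an affine function $l$ such that $\phi-l$ vanishes at $s_0,s_1$ and has a positive maximum on $[s_0,s_1]$. Let $s\in(s_0,s_1)$ be the smallest maximizer. For small $r>0$, convexity near $s$ gives
$(\phi-l)(s)\le\frac12\big[(\phi-l)(s-r)+(\phi-l)(s+r)\big]<(\phi-l)(s)$,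
because $s-r$ is not a maximizer. This is a contradiction.
\end{proof}

Convexity along a segment survives a limit, so it is also available on some segments that touch the exceptional set, or even run along it.

\begin{definition}\label{def:good}
Let $X\subset\mathbb R^2$ be closed. A segment $[x,y]$ is \emph{$X$-good} if there are segments $[x_k,y_k]$ disjoint from $X$ with $x_k\to x$ and $y_k\to y$.
\end{definition}

A subsegment of an $X$-good segment is $X$-good, and if $K\subset X$ then every $X$-good segment is $K$-good.

\begin{lemma}\label{lem:G}
Let $K\subset\mathbb R^2$ be closed, $G$ open, and $f:G\to\mathbb R$ continuous and locally convex on $G\setminus K$. Then $f$ is convex on every $K$-good segment contained in $G$.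
\end{lemma}

\begin{proof}
Let $[x,y]\subset G$ be the limit of segments $[x_k,y_k]$ disjoint from $K$. For large $k$ they lie in $G\setminus K$, so Lemma~\ref{lem:F} gives $f((1-t)x_k+ty_k)\le(1-t)f(x_k)+tf(y_k)$ for $t\in[0,1]$. Let $k\to\infty$. The same applies to every subsegment of $[x,y]$.
\end{proof}

\begin{example}\label{ex:small}
Suppose that every orthogonal projection of a closed set $F\subset\mathbb R^2$ onto a line has empty interior, as is the case for countable $F$. Then every segment $S$ has parallel translates arbitrarily close to it on lines that miss $F$, so $S$ is $F$-good, and $F$ is locally $c$-removable by Lemma~\ref{lem:G}.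

This argument never applies to a continuum $K$ containing points $a\ne b$. Let $S$ be a segment on the perpendicular bisector of $[a,b]$ that crosses a disc containing $K$ and has both endpoints outside it. If $S'$ is close to $S$, the line through $S'$ separates $a$ from $b$, hence meets $K$, and it can do so only within $S'$. So $S$ is not $K$-good.
\end{example}

We also record that \emph{a closed subset $F'$ of a $c$-removable set $F$ is $c$-removable}, because local convexity off $F'$ implies local convexity off $F$.

\begin{proof}[Proof of Theorem~\ref{thm:more}(4)]
Let $t\mapsto(c_1(t),c_2(t))$ be a regular $C^2$ parametrization and $t_0$ an interior parameter. After a rigid motion, $c_1(t_0)=0$ and $c_1'(t_0)>0$, so $c_1$ has a $C^2$ inverse near $t_0$, and the arc contains a graph $\Gamma=\{(x,\gamma(x)):|x|\le r\}$ with $r>0$ and $\gamma\in C^2([-r,r])$. It suffices to show that the closed set $\Gamma$ is not $c$-removable.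

The natural crease along $\Gamma$ is $-|y-\gamma(x)|$. It has to be cut off before the ends of $\Gamma$, and the loss of convexity caused by the cutoff and by the curvature of $\Gamma$ has to be paid for by adding a convex quadratic. Let $z=(0,\gamma(0))$, and let $\omega\ge0$ be a smooth function with compact support in $(-r,r)\times\mathbb R$ and $\omega=1$ near $z$. Put $h(x,y)=\omega(x,y)\,(y-\gamma(x))$ for $|x|<r$ and $h=0$ elsewhere. Then $h$ is $C^2$ with compact support, so the norm of its Hessian is bounded by some $M$. Let
\[
f(x,y)=-|h(x,y)|+\tfrac M2(x^2+y^2).
\]
This function is continuous. Near a point off $\Gamma$ with $|x|<r$, the factor $y-\gamma(x)$ has constant sign and $\omega\ge0$, so $-|h|$ coincides with $h$ or with $-h$; near a point with $|x|\ge r$ it vanishes. In all cases $f$ is $C^2$ with nonnegative Hessian near the point, so $f$ is locally convex off $\Gamma$. But for $v=(0,1)$ and small $t>0$,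
\[
f(z+tv)+f(z-tv)-2f(z)=-2t+Mt^2<0,
\]
so $f$ is not convex.
\end{proof}

The constant $M$ exists because $\gamma''$ is bounded. A removable continuum must therefore oscillate at every place and every scale, so strongly that no quadratic can pay for a crease. At the same time, by Example~\ref{ex:small}, its removability has to be derived from a restricted supply of good segments.

\section{The mechanism in a model}\label{sec:model}

A continuous function that is not locally convex can be touched from above, at some point $p$, by a saddle that is strictly concave in one direction (Lemma~\ref{lem:saddle}). In coordinates $(\xi,\eta)$, take the model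
\begin{equation}\label{eq:model}
p=0,\qquad f(0)=0,\qquad f(\xi,\eta)\le q(\xi,\eta):=\xi^2-\eta^2\ \text{ near }0,
\end{equation}
where $f$ is continuous and locally convex off a closed set $K$. If a short vertical segment centered at $0$ were $K$-good, we would have $0=f(0)\le\frac12[f(0,s)+f(0,-s)]\le-s^2$, which is absurd. But $p$ may lie in $K$, and then no such segment need be good. The idea is to use good segments centered not at $p$ but at three nearby points that surround $p$.

\medskip\noindent\textbf{One needle.} Let $N\ni0$ be a small triangle in the vertical strip $|\xi|\le\sigma$, and suppose that each vertex $y=(\xi,\eta)$ of $N$ is the midpoint of a vertical $K$-good segment of half-length $d$. Then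
\[
f(y)\le\tfrac12\big[q(\xi,\eta+d)+q(\xi,\eta-d)\big]=\xi^2-\eta^2-d^2\le\sigma^2-d^2 .
\]
If $\sigma\le d/2$, then $f\le-\frac34d^2$ at the three vertices. The height of $N$ plays no role, since $-\eta^2$ has the favorable sign; only the ratio of the width $\sigma$ to $d$ matters. Suppose further that $K$ obeys a maximum principle in $N$: a bound $f\le\ell$ with $\ell$ affine passes from the vertices of $N$ to the points of $K$ in $N$. If $0\in K$, then $f(0)\le-\frac34d^2<0$, contradicting \eqref{eq:model}.

\medskip\noindent\textbf{A chain with good segments at its vertices.} A connected set can have such segments because a zigzag turns back at its vertices. Let $w>0$ be small, $z_i=(iw,0)$ for even $i$ and $z_i=(iw,1)$ for odd $i$, and $Z=\bigcup_{i\in\mathbb Z}[z_{i-1},z_i]$. For odd $i$, prolong the link $[z_{i+1},z_i]$ beyond $z_i$, by any length, to a segment $A$, and shift $A$ upward by $t>0$. Over $[iw,(i+1)w]$ the shifted segment lies above the only link of $Z$ present there, and to the left of $iw$ it lies above height $1$. So it misses $Z$, and $A$ is $Z$-good. Even $i$ are symmetric. Every vertex is thus the midpoint of a $Z$-good segment of half-length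 $1$, whose unit direction has horizontal component $w/\sqrt{1+w^2}<w$, while consecutive vertices are only $w$ apart horizontally. At an interior point of a link, by contrast, a vertical segment centered there crosses the link transversally, as do all nearby segments, and it is not good.

\medskip\noindent\textbf{Iteration.} The zigzag $Z$ contains segments, so it is not removable. We thicken each link to a thin triangle, a needle, and run a much finer zigzag of needles across each needle in a new direction, and so on. Four points need care.
\begin{itemize}
\item The vertices of the new needles are placed on the boundary of the old one. Then the prolonged links escape from the old needle, and the maximum principle can be propagated: from vertices to edges by convexity on good edges, and from edges to the vertices of the next generation.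
\item The room outside the old needle is limited by the rest of the construction. This bounds $d$, and the width of the new needles must be chosen much smaller than this $d$.
\item The concave direction of the saddle depends on $f$, while $K$ is built beforehand. So the directions of the zigzags run through a dense sequence.
\item The joints of the chains lie in needles of finitely many generations only. They form a countable set and are handled by tilting the saddle.
\end{itemize}

\section{Subdividing a triangle into needles}\label{sec:lemma}

A \emph{tile} is a non-degenerate triangle $Q=abc$ with an ordered pair $(a,b)$ of \emph{marked} vertices, the points at which $K$ will enter and leave $Q$. The next lemma is the step of the iteration. The set $E$ stands for everything already built outside $Q$, the vector $\vartheta$ is the desired direction of the needles, $1/n$ is the accuracy, and the numbers $\tau_i$, which bound the short sides of the needles, are used only for Theorem~\ref{thm:more}(1). We write $N_i\to a$ for $\sup_{x\in N_i}|x-a|\to0$.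

\begin{lemma}\label{lem:sub}
Let $Q=abc$ be a tile, $E$ a closed set with $E\cap Q\subset\{a,b\}$, $n\ge1$ an integer, $\vartheta$ a unit vector, and $\tau_i>0$ for $i\in\mathbb Z$. Then there are a unit vector $\theta$ with $|\theta-\vartheta|<1/n$, a point $c'\in\partial Q$ such that $Q'=abc'\subset Q$ is a non-degenerate triangle, tiles $N_i=z_{i-1}z_iu_i\subset Q'$ with marked vertices $(z_{i-1},z_i)$, and numbers $d_i\in(0,1]$, $i\in\mathbb Z$, such that the following holds with $X=E\cup\{a,b\}\cup\bigcup_jN_j$.
\begin{enumerate}
\item[(N1)] $z_i,u_i\in\partial Q'$; $a,b\notin N_i$; $N_i\cap N_{i+1}=\{z_i\}$; $N_i\cap N_j=\emptyset$ if $|i-j|\ge2$; $N_i\to a$ as $i\to-\infty$ and $N_i\to b$ as $i\to+\infty$.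
\item[(N2)] $|(x-y)\cdot\theta^\perp|\le d_i/n$ for $x,y\in N_i$; $\ d_i\le\operatorname{diam}N_i$; $\ |u_i-z_i|\le\tau_i$.
\item[(N3)] Every edge of $Q'$ is $X$-good or contained in an edge of $Q$. Every edge of $N_i$ is $X$-good or contained in an edge of $Q'$.
\item[(N4)] For each vertex $y$ of $N_i$ there is a unit vector $e$ with $|e\cdot\theta^\perp|\le1/n$ such that $[y-d_ie,\,y+d_ie]$ is $X$-good.
\end{enumerate}
\end{lemma}

By (N1), if $C_j\subset N_j$ are closed sets (possibly empty), then $\{a,b\}\cup\bigcup_jC_j$ is closed: a convergent sequence in it either has infinitely many terms in one $C_j$ or in $\{a,b\}$, or has a subsequence with $j\to\pm\infty$, whose limit is $a$ or $b$. In particular $X$ is closed.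

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\draw (0,0) node[left]{$a$} -- (9,0) node[right]{$b$} -- (4,3.2) node[above left]{$c'$} -- cycle;
\filldraw[fill=gray!25,draw=gray] (1.4,0)--(1.65,1.32)--(1.8,1.44)--cycle (1.8,1.44)--(2.2,0)--(2.4,0)--cycle (2.4,0)--(2.95,2.36)--(3.2,2.56)--cycle (3.2,2.56)--(3.7,0)--(4,0)--cycle (4.8,2.688)--(5.3,0)--(5.6,0)--cycle (5.6,0)--(6.05,1.888)--(6.3,1.728)--cycle (6.3,1.728)--(6.7,0)--(6.9,0)--cycle (6.9,0)--(7.25,1.12)--(7.4,1.024)--cycle;
\filldraw[fill=gray!65,draw=gray] (4,0)--(4.5,2.88)--(4.8,2.688)--cycle;
\draw[thick] (5.6,0)--(4.44,3.9) node[left]{$A_1$};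
\draw[thick] (4,0)--(4.7,4.03) node[right]{$B_1$};
\draw[thick] (4.8,2.688)--(3.76,-0.81) node[left]{$A_0$};
\node[below right] at (4,0) {$z_0$};
\node[below] at (5.6,0) {$z_2$};
\node[right] at (4.82,2.8) {$z_1$};
\node[left] at (4.47,2.72) {$u_1$};
\node at (0.95,0.3) {$\cdots$};
\node at (7.95,0.3) {$\cdots$};
\draw[->] (0.6,1.8)--(0.6,3) node[right]{$\theta$};
\end{tikzpicture}
\caption{The chain of needles $N_i$ crossing the triangle $Q'=abc'$ back and forth, nearly parallel to $\theta$, and accumulating at $a$ and $b$. The needle $N_1=z_0z_1u_1$ is dark. Each of its vertices $z_0,z_1,u_1$ is an interior point of a good segment ($A_0,A_1,B_1$) that runs along the edge of a needle and then leaves $Q'$. In the construction the needles are far steeper and thinner than drawn.}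
\label{fig:chain}
\end{figure}

\begin{proof}
Choose $\theta$ with $|\theta-\vartheta|<1/n$ and not parallel to an edge of $Q$. Take orthonormal coordinates $(\xi,\eta)$ with the $\eta$-axis parallel to $\theta$ and $\xi_a<\xi_b$, where $\xi_x$ denotes the abscissa of a point $x$. The abscissas of $a,b,c$ are distinct, and $|v\cdot\theta^\perp|$ is the modulus of the $\xi$-component of a vector $v$.

\medskip\noindent\emph{Step 1: trimming $Q$.} The chain will advance from $a$ to $b$ monotonically in $\xi$, so we want $a$ and $b$ to be the leftmost and rightmost points of the triangle. If $\xi_a<\xi_c<\xi_b$, put $c'=c$. If $\xi_c<\xi_a$, choose $c'$ in the open segment $(b,c)$ with $\xi_a<\xi_{c'}<\xi_b$. Then $[a,c']$ is the only edge of $Q'$ not contained in an edge of $Q$. The interior of the triangle $acc'$ misses $Q'$, because the line $ac'$ separates $c$ from $b$, and it misses $E$, because it lies in $Q\setminus\{a,b\}$. Since $X\subset E\cup Q'$, it misses $X$. The images of $[a,c']$ under homotheties with center at the centroid of $acc'$ and ratio increasing to $1$ lie in that interior, so $[a,c']$ is $X$-good. If $\xi_c>\xi_b$, choose $c'\in(a,c)$ with $\xi_a<\xi_{c'}<\xi_b$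 and argue in the same way with the edge $[b,c']$ and the triangle $bcc'$. This proves the first half of (N3).

Now
\[
Q'=\{(\xi,\eta):\ \xi_a\le\xi\le\xi_b,\ \varphi(\xi)\le\eta\le\psi(\xi)\},
\]
where $\varphi$ is convex, $\psi$ is concave, both are affine on $[\xi_a,\xi_{c'}]$ and on $[\xi_{c'},\xi_b]$, $\varphi=\psi$ at $\xi_a$ and $\xi_b$, and $\varphi<\psi$ in between. Let $\Lambda$ be a Lipschitz constant for both.

\medskip\noindent\emph{Step 2: the knots.} The room available at abscissa $\xi\in(\xi_a,\xi_b)$, inside $Q'$ and outside it, is measured by
\[
\delta(\xi)=\min\Big\{1,\ \tfrac12(\psi-\varphi)(\xi),\ \tfrac12\operatorname{dist}\big((\xi,\varphi(\xi)),E\big),\ \tfrac12\operatorname{dist}\big((\xi,\psi(\xi)),E\big)\Big\},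
\]
the distances being omitted if $E=\emptyset$. The function $\delta$ is continuous, and it is positive because $E$ is closed and $E\cap Q\subset\{a,b\}$. It tends to $0$ at the ends, and this is why the chain is infinite in both directions. Let $\varepsilon=\min\{1/n,\,1/(1+\Lambda)\}$. We choose a strictly increasing sequence $(\xi_i)_{i\in\mathbb Z}$ with $\xi_0=\xi_{c'}$, $\xi_i\to\xi_a$ as $i\to-\infty$ and $\xi_i\to\xi_b$ as $i\to+\infty$, such that, with $w_i=\xi_i-\xi_{i-1}$ and $d_i=\min_{[\xi_{i-1},\xi_i]}\delta$,
\begin{equation}\label{eq:knots}
\max(w_i,w_{i+1})\le\varepsilon d_i\qquad(i\in\mathbb Z).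
\end{equation}
To do so, take any strictly increasing sequence $(\zeta_k)_{k\in\mathbb Z}$ with $\zeta_0=\xi_{c'}$ tending to $\xi_a$ and $\xi_b$, and divide each block $J_k=[\zeta_k,\zeta_{k+1}]$ into finitely many equal parts of length at most $\varepsilon\mu_k$, where $\mu_k$ is the minimum of $\delta$ on $J_{k-1}\cup J_k\cup J_{k+1}$. The $\xi_i$ are the division points. If $[\xi_{i-1},\xi_i]\subset J_k$, then $[\xi_i,\xi_{i+1}]$ lies in $J_k$ or $J_{k+1}$, and $\mu_k,\mu_{k+1}\le\min_{J_k}\delta\le d_i$. This gives \eqref{eq:knots}.

\medskip\noindent\emph{Step 3: the needles.} Let $z_i=(\xi_i,\varphi(\xi_i))$ for even $i$ and $z_i=(\xi_i,\psi(\xi_i))$ for odd $i$. Let $u_i$ be the point on the same graph as $z_i$ with abscissa $m_i\in(\xi_{i-1},\xi_i)$, chosen so close to $\xi_i$ that $|u_i-z_i|\le\tau_i$, and let $N_i$ be the convex hull of $z_{i-1},u_i,z_i$; see Figure~\ref{fig:chain}. Non-degeneracy of $N_i$ is shown in Step 5. The set $N_i$ lies in $Q'$, its abscissas fill $[\xi_{i-1},\xi_i]$, and it meets the lines $\xi=\xi_{i-1}$ and $\xi=\xi_i$ only in $z_{i-1}$ and $z_i$. This gives the intersection properties in (N1), and also: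
\begin{equation}\label{eq:only}
\text{every point of }\{a,b\}\cup\textstyle\bigcup_kN_k\text{ with abscissa in }[\xi_{j-1},\xi_j]\text{ lies in }N_j.
\end{equation}
A point of $Q'$ with abscissa $\xi$ is within $(1+\Lambda)|\xi-\xi_a|$ of $a$ and within $(1+\Lambda)|\xi-\xi_b|$ of $b$, which gives the limits in (N1). The width of $N_i$ in the $\xi$-direction is $w_i\le d_i/n$. Since $\xi_{c'}=\xi_0\notin(\xi_{i-1},\xi_i)$, the graph carrying $u_i,z_i$ is affine between them, so $[u_i,z_i]$ is contained in an edge of $Q'$.

\medskip\noindent\emph{Step 4: the links are long.} If two points lie on different graphs and have abscissas $\xi,\xi'$, the difference of their ordinates is at least $(\psi-\varphi)(\xi)-\Lambda|\xi-\xi'|$. We have $\psi-\varphi\ge2d_i$ on $[\xi_{i-1},\xi_i]$ and $\Lambda\max(w_i,w_{i+1})\le\Lambda\varepsilon d_i\le d_i$. Taking $\xi=\xi_i,\ \xi_i,\ m_i$ in turn, we obtain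
\begin{equation}\label{eq:long}
|z_i-z_{i+1}|\ge d_i,\qquad|z_i-z_{i-1}|\ge d_i,\qquad|u_i-z_{i-1}|\ge d_i .
\end{equation}
In particular $d_i\le\operatorname{diam}N_i$, and (N2) is proved.

\medskip\noindent\emph{Step 5: the prolonged links are good.} For points $v\ne y$ with $\xi_y\in(\xi_a,\xi_b)$ let $S(v,y)=[v,\,y+\delta(\xi_y)e]$, $e=(y-v)/|y-v|$, be the segment $[v,y]$ prolonged beyond $y$ by $\delta(\xi_y)$. Put
\[
A_i=S(z_{i+1},z_i),\qquad B_i=S(z_{i-1},u_i).
\]
We claim that $A_i$ and $B_i$ are $X$-good. The reflection $\eta\mapsto-\eta$, applied to the whole configuration including $E$, replaces $(\varphi,\psi)$ by $(-\psi,-\varphi)$ and preserves $\delta$ and all abscissas. So we may assume that $z_i,u_i$ lie on the graph of $\psi$ and $z_{i-1},z_{i+1},u_{i+1}$ on the graph of $\varphi$.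

We use one fact about a concave function $h$ on an interval with $h(s)=0<h(s')$: \emph{$h>0$ strictly between $s$ and $s'$, and $h<0$ on the side of $s$ away from $s'$.} Indeed, the value at a point between is at least a positive multiple of $h(s')$; and if $s=\lambda x+(1-\lambda)s'$ with $0<\lambda<1$, then $0\ge\lambda h(x)+(1-\lambda)h(s')$.

Let $(v,y,j)$ be $(z_{i+1},z_i,i+1)$ or $(z_{i-1},u_i,i)$. In both cases $v$ is on the graph of $\varphi$, $y$ is on the graph of $\psi$, and $v,y$ are vertices of $N_j$. Let $\ell$ be the affine function whose graph passes through $v$ and $y$. The concave function $\psi-\ell$ vanishes at $\xi_y$ and equals $(\psi-\varphi)(\xi_v)>0$ at $\xi_v$; the concave function $\ell-\varphi$ vanishes at $\xi_v$ and is positive at $\xi_y$. Hence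
\begin{equation}\label{eq:ell}
\ell>\psi\ \text{ on the side of }\xi_y\text{ away from }\xi_v,\qquad\ell>\varphi\ \text{ strictly between }\xi_v\text{ and }\xi_y .
\end{equation}
The third vertex of $N_j$ lies strictly below the graph of $\ell$. For $A_i$ it is $u_{i+1}$, on the graph of $\varphi$, with abscissa strictly between $\xi_i$ and $\xi_{i+1}$, and the second inequality applies. For $B_i$ it is $z_i$, on the graph of $\psi$, with abscissa $\xi_i>m_i>\xi_{i-1}$, and the first inequality applies. So $N_j$ is non-degenerate and lies on or below the graph of $\ell$.

Let $S=S(v,y)$ and $t>0$. A point $x\in S+(0,t)$ lies strictly above the graph of $\ell$. If $\xi_x$ is between $\xi_v$ and $\xi_y$, endpoints included, then $x\notin N_j$, so $x\notin\{a,b\}\cup\bigcup_kN_k$ by \eqref{eq:only}. Otherwise $\xi_x$ is on the side of $\xi_y$ away from $\xi_v$; then either $\xi_x\notin[\xi_a,\xi_b]$ or $x$ is above the graph of $\psi$ by \eqref{eq:ell}, and in both cases $x\notin Q'$. So $S+(0,t)$ misses $\{a,b\}\cup\bigcup_kN_k$. Finally $S\cap E=\emptyset$: the part $[v,y]$ lies in $Q'\setminus\{a,b\}$, and the rest is within $\delta(\xi_y)\le\frac12\operatorname{dist}(y,E)$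 of $y$. As $S$ is compact and $E$ closed, $S+(0,t)$ misses $E$ for small $t$. Letting $t\to0$ proves the claim.

\medskip\noindent\emph{Step 6: conclusion.} The edges of $N_i$ are $[z_{i-1},z_i]\subset A_{i-1}$, $[z_{i-1},u_i]\subset B_i$ and $[u_i,z_i]$, which lies in an edge of $Q'$. This completes (N3). For (N4), let $e$ be the direction of $A_{i-1}$, $A_i$, $B_i$ for $y=z_{i-1},z_i,u_i$ respectively. The good segment extends from $y$ by $\delta(\xi_y)\ge d_i$ in the direction $e$, since $\xi_y\in[\xi_{i-1},\xi_i]$, and by at least $d_i$ in the direction $-e$, by \eqref{eq:long}. So it contains $[y-d_ie,y+d_ie]$. By \eqref{eq:knots} and \eqref{eq:long}, the $\xi$-component of $e$ has modulus at most $\max(w_i,w_{i+1})/d_i\le\varepsilon\le1/n$.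
\end{proof}

\section{The continuum $K$}\label{sec:K}

Fix a sequence $(\vartheta_n)_{n\ge1}$ dense in the unit circle. Every open arc of the circle contains $\vartheta_n$ for infinitely many $n$, so every unit vector is the limit of a subsequence.

Let $Q_0=a_0b_0c_0$ be any tile; it is the tile of \emph{level} $0$, and $E(Q_0)=\emptyset$. Suppose that $Q$ is a tile of level $n-1$ with marked vertices $(a,b)$, and $E(Q)$ a closed set with $E(Q)\cap Q\subset\{a,b\}$. Apply Lemma~\ref{lem:sub} with $E=E(Q)$, this $n$, $\vartheta=\vartheta_n$, and any $\tau_i>0$. The needles $N_i=N_i(Q)$ are the \emph{children} of $Q$ and have level $n$; we write $Q'$, $z_i(Q)$ and $X(Q)$ for the other objects of the lemma. Put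
\[
E(N_i)=E(Q)\cup\{a,b\}\cup\bigcup_{j\ne i}N_j .
\]
This set is closed, and $E(N_i)\cap N_i\subset\{z_{i-1},z_i\}$ by (N1), since $E(Q)\cap N_i\subset\{a,b\}\cap N_i=\emptyset$. So the construction continues. The tiles of level $n$ are labeled by $n$-tuples of integers and form a countable tree. A \emph{chain} is a sequence $Q_0\supset Q_1\supset\cdots$ in which each tile is a child of the previous one.

Let $V_n$ be the set of marked vertices of tiles of level less than $n$, and define
\[
D=\bigcup_nV_n,\qquad K_n=V_n\cup\bigcup\{Q:\ Q\text{ of level }n\},\qquad K=\bigcap_nK_n .
\]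
The set $D$ is countable; it consists of $a_0$, $b_0$ and the points $z_i(Q)$.

\begin{proposition}\label{prop:K}
\begin{enumerate}
\item[(K1)] Two different tiles of the same level meet at most in points that are marked vertices of both.
\item[(K2)] $K$ is a continuum, and $D\subset K\subset Q_0$. In particular $K$ contains $a_0\ne b_0$.
\item[(K3)] $K\subset X(Q)$ for every tile $Q$; hence $X(Q)$-good segments are $K$-good.
\item[(K4)] Every edge of every tile $Q$, and of every $Q'$, is $K$-good.
\item[(K5)] Every $z\in D$ is the midpoint of a $K$-good segment.
\item[(K6)] Every $p\in K\setminus D$ lies in exactly one tile $Q_n(p)$ of each level $n$, and these tiles form a chain.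
\item[(K7)] $\operatorname{diam}Q_n\to0$ for every chain $(Q_n)$.
\end{enumerate}
\end{proposition}

\begin{proof}
We first show by induction on $n$ that for every tile $Q$ of level $n$,
\begin{equation}\label{eq:E}
E(Q)\ \text{ contains }V_n\text{ and all tiles of level }n\text{ other than }Q .
\end{equation}
For $n=0$ there is nothing to prove. Let $P$ be the parent of $Q$. The set $E(Q)$ contains the siblings of $Q$, the marked vertices of $P$, and $E(P)$. By induction $E(P)$ contains $V_{n-1}$ and every other tile of level $n-1$, together with its marked vertices and its children. This covers $V_n$ and all tiles of level $n$ other than $Q$.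

(K1) If $\tilde Q\ne Q$ have the same level, then $\tilde Q\cap Q\subset E(Q)\cap Q$ consists of marked vertices of $Q$; exchange the roles.

(K2) For a tile $Q$ with marked vertices $a,b$ let $K_0(Q)=Q$ and $K_{m+1}(Q)=\{a,b\}\cup\bigcup_iK_m(N_i(Q))$. Unwinding the recursion, $K_m(Q_0)=K_m$. We show by induction on $m$, for all $Q$ at once, that $K_m(Q)$ is a compact connected subset of $Q$ containing $a,b$. It is closed by the remark after Lemma~\ref{lem:sub}. The union $\bigcup_iK_m(N_i)$ is connected because consecutive terms are connected and share $z_i$; adding the limit points $a,b$ of $(z_i)$ keeps it connected. Next, $K_{n+1}\subset K_n$, because a tile contains its children and its marked vertices. A decreasing intersection of continua is a continuum, so $K$ is one. A marked vertex of a tile of level $k$ lies in $V_n$ for $n>k$, hence in all $K_n$.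

(K3) Let $Q$ have level $n$. The set $K_{n+1}$ consists of $V_n$ and of the marked vertices and the children of tiles of level $n$. Those of $Q$ lie in $X(Q)$ by definition; the rest lies in $E(Q)\subset X(Q)$ by \eqref{eq:E}.

(K4) An edge of $Q_0$ is the limit of its outward parallel translates, which miss $Q_0\supset K$. If the edges of $Q$ are $K$-good, then by (N3) and (K3) so are the edges of $Q'$, and then those of the children of $Q$.

(K5) For $z=z_i(Q)$ this is (N4) with (K3). For $z=a_0$ or $b_0$, take a segment centered at $z$ on a line that meets $Q_0$ only at $z$, and translate it away from $Q_0$.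

(K6) Since $p\in K_n\setminus V_n$, it lies in a tile of level $n$, which is unique by (K1) because $p\notin D$. The parent of $Q_n(p)$ contains $p$, so it is $Q_{n-1}(p)$.

(K7) Let $\theta_n$ be the direction used in subdividing $Q_{n-1}$. If $x,y\in\bigcap_nQ_n$, then $|(x-y)\cdot\theta_n^\perp|\le1/n$ by (N2) and $d_i\le1$. Given a unit vector $u$, take a subsequence with $\vartheta_n\to u$; then $\theta_n\to u$ along it, and $(x-y)\cdot u^\perp=0$. As $u$ is arbitrary, $x=y$. Nested nonempty compact sets whose intersection is a single point have diameters tending to $0$.
\end{proof}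

\section{Removability of $K$}\label{sec:proof}

Let $G\subset\mathbb R^2$ be open and $f:G\to\mathbb R$ continuous and locally convex on $G\setminus K$. We begin with the maximum principle of Section~\ref{sec:model}.

\begin{lemma}\label{lem:max}
Let $Q\subset G$ be a tile of the construction and $\ell$ an affine function with $f\le\ell$ at the three vertices of $Q$. Then $f\le\ell$ on $(K\cap Q)\setminus D$.
\end{lemma}

\begin{proof}
By (K4) and Lemma~\ref{lem:G}, $f-\ell$ is convex on each edge of $Q$, so $f\le\ell$ on $\partial Q$, which contains the vertices $a,b,c'$ of $Q'$. For the same reason $f\le\ell$ on $\partial Q'$, which contains the vertices of all children of $Q$ by (N1). By induction, $f\le\ell$ at the vertices of all descendants of $Q$. Let $p\in(K\cap Q)\setminus D$ and let $k$ be the level of $Q$. By (K6), $Q=Q_k(p)$ and the tiles $Q_n(p)$, $n>k$, are descendants of $Q$. By (K7) their vertices tend to $p$, and $f(p)\le\ell(p)$ by continuity.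
\end{proof}

Next we produce touching saddles. One saddle is not enough, since it might touch at a point of $D$, where Lemma~\ref{lem:max} and the chain $Q_n(p)$ are not available and where the good segment of (K5) may point in a direction in which the saddle is convex. So we produce a family of saddles with a full disc of slopes. The lemma holds for any continuous function.

\begin{lemma}\label{lem:saddle}
Let $f:G\to\mathbb R$ be continuous and not locally convex on $G$. Then there are orthonormal coordinates $(x_1,x_2)$, a closed rectangle $R\subset G$, numbers $\alpha,\beta,\lambda>0$, and a quadratic polynomial $P$ with quadratic part $q(h)=-\alpha h_1^2+\beta h_2^2$, such that for every $l\in\mathbb R^2$ with $|l|\le\lambda$, every maximizer $p$ of $x\mapsto f(x)-P(x)-l\cdot x$ over $R$ lies in the interior of $R$ and satisfies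
\begin{equation}\label{eq:touch}
f(p+h)\le f(p)+\big(\nabla P(p)+l\big)\cdot h+q(h)\qquad\text{whenever }p+h\in R .
\end{equation}
\end{lemma}

\begin{proof}
There is an open disc $B\subset G$ on which $f$ is not convex, so the graph of $f$ rises above a chord over some segment in $B$. Choose coordinates in which this segment joins $(0,0)$ to $(L,0)$. Subtracting from $f$ an affine function, which is added to $P$ at the end, we may assume that $f(0,0)=f(L,0)=0$ and $\mu:=f(m)>0$ for some $m\in(0,L)\times\{0\}$. Choose $\rho_0>0$ with $R=[0,L]\times[-\rho_0,\rho_0]\subset B$, and let $M=\max_Rf$. Put $\alpha=4\mu/(3L^2)$, so that $0\le\alpha x_1(L-x_1)\le\alpha L^2/4=\mu/3$ on $R$. Choose $\rho\in(0,\rho_0)$ with $f(0,x_2)\le\mu/3$ and $f(L,x_2)\le\mu/3$ for $|x_2|\le\rho$, and then $\beta>0$ with $\beta\rho^2\ge M$. Let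
\[
P(x)=\alpha x_1(L-x_1)+\beta x_2^2,\qquad\Phi=f-P .
\]
The concave term is small enough to keep $\Phi(m)\ge\frac23\mu$, and the convex term is large enough to push the maximum away from $\partial R$. Indeed $\Phi\le\frac13\mu$ on $\partial R$: on the sides $x_1\in\{0,L\}$ we have $\Phi\le f\le\mu/3$ for $|x_2|\le\rho$ and $\Phi\le M-\beta\rho^2\le0$ for $|x_2|\ge\rho$; on the sides $|x_2|=\rho_0$ we have $\Phi\le M-\beta\rho_0^2\le0$. Choose $\lambda>0$ with $\lambda\operatorname{diam}R<\mu/3$. If $|l|\le\lambda$ and $p$ maximizes $\Phi(x)-l\cdot x$ over $R$, then $\Phi(p)\ge\Phi(m)+l\cdot(p-m)>\frac23\mu-\frac13\mu$, so $p\notin\partial R$. Maximality gives $f(p+h)-f(p)\le P(p+h)-P(p)+l\cdot h$, and $P(p+h)-P(p)=\nabla P(p)\cdot h+q(h)$.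
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By (K2), $K$ is a continuum with more than one point. Suppose that $f$ is not locally convex on $G$, and take the objects of Lemma~\ref{lem:saddle}. Let $U=\{l\in\mathbb R^2:|l|\le\lambda\}$ and $e_1=(1,0)$. For every $l\in U$ a maximizer exists, since $R$ is compact and $f$ continuous. We show that no maximizer lies outside $K$, that none lies in $K\setminus D$, and that they cannot all lie in $D$.

\medskip\noindent\emph{No maximizer $p$ lies in $G\setminus K$.} Adding \eqref{eq:touch} for $h=\pm se_1$ gives $f(p+se_1)+f(p-se_1)-2f(p)\le-2\alpha s^2<0$ for small $s>0$, which contradicts local convexity at $p$.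

\medskip\noindent\emph{No maximizer $p$ lies in $K\setminus D$.} This is the computation of Section~\ref{sec:model}, with directions that are only approximately right. Suppose $p\in K\setminus D$ is a maximizer for $l\in U$. Let $\ell(x)=f(p)+(\nabla P(p)+l)\cdot(x-p)$, so that \eqref{eq:touch} reads $f(x)\le\ell(x)+q(x-p)$ on $R$. Let $Q_n=Q_n(p)$, let $\theta_n$ be the direction used in subdividing $Q_{n-1}$, and let $d_n$ be the number that Lemma~\ref{lem:sub} attaches to the child $Q_n$. Let $n$ run through an infinite set along which $\vartheta_n\to e_1$, so that $\theta_n\to e_1$. All points within $2\operatorname{diam}Q_n$ of the interior point $p$ lie in $R$ for large $n$, by (K7); since $d_n\le\operatorname{diam}Q_n$, this includes $Q_n$ and the segments below.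

Let $y$ be a vertex of $Q_n$, $e$ the unit vector of (N4), $d=d_n$ and $h=y-p$. The segment $[y-de,y+de]$ is $K$-good by (K3). Lemma~\ref{lem:G}, the touching inequality and the identity $q(h+k)+q(h-k)=2q(h)+2q(k)$ give
\begin{equation}\label{eq:vertex}
f(y)\le\tfrac12\big[f(y+de)+f(y-de)\big]\le\ell(y)+\tfrac12\big[q(h+de)+q(h-de)\big]=\ell(y)+q(h)+d^2q(e).
\end{equation}
Put $C=\alpha+\beta$. For a unit vector $v=(v_1,v_2)$ we have $q(v)=-\alpha+Cv_2^2$. The second coordinate of $e$ is $e\cdot e_1^\perp$, and $|e\cdot e_1^\perp|\le|e\cdot\theta_n^\perp|+|\theta_n-e_1|\le1/n+|\theta_n-e_1|\to0$. Hence $q(e)\le-\alpha/2$ and $q(\theta_n)\le-\alpha/2$ for large $n$. To bound $q(h)$, write $h=\tau\theta_n+\sigma\theta_n^\perp$. Since $y,p\in Q_n$, (N2) gives $|\sigma|\le d/n$; no bound on $\tau$ is needed. The bilinear form of $q$ is bounded by $C$ on pairs of unit vectors, and the maximum over $t\ge0$ of $-\frac\alpha2t^2+2C|\sigma|t$ is $2C^2\sigma^2/\alpha$. Therefore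
\[
q(h)\le-\tfrac\alpha2\tau^2+2C|\tau||\sigma|+C\sigma^2\le C'\sigma^2\le C'\frac{d^2}{n^2},\qquad C'=\frac{2C^2}\alpha+C .
\]
Inserting these bounds in \eqref{eq:vertex}, for large $n$ and all three vertices $y$ of $Q_n$,
\[
f(y)\le\ell(y)-d_n^2\Big(\frac\alpha2-\frac{C'}{n^2}\Big)\le\ell(y)-\frac{\alpha d_n^2}4 .
\]
Lemma~\ref{lem:max}, applied to $Q_n$ and the affine function $\ell-\alpha d_n^2/4$, gives $f(p)\le\ell(p)-\alpha d_n^2/4=f(p)-\alpha d_n^2/4$, a contradiction.

\medskip\noindent\emph{The maximizers cannot all lie in $D$.} Otherwise $U$ is the union of the countably many sets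
\[
U_z=\{l\in U:\ \Phi(z)-l\cdot z\ge\Phi(x)-l\cdot x\ \text{ for all }x\in R\},\qquad z\in D\cap\operatorname{int}R,
\]
where $\Phi=f-P$. Each $U_z$ is closed. The Baire category theorem (a nonempty complete metric space, or locally compact Hausdorff space, that is a countable union of closed sets has one of them with nonempty interior) shows that some $U_z$ contains a closed disc with center $l_0$ and radius $\sigma>0$. Then $f$ has a concave corner at $z$. Indeed, let $e$ be the direction of the $K$-good segment centered at $z$ given by (K5). Apply \eqref{eq:touch} at $p=z$ with $h=se$, $l=l_0-\sigma e$, and with $h=-se$, $l=l_0+\sigma e$, and add: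
\[
f(z+se)+f(z-se)-2f(z)\le2q(se)-2\sigma s\le2\beta s^2-2\sigma s<0
\]
for small $s>0$. This contradicts Lemma~\ref{lem:G} on the subsegment $[z-se,z+se]\subset R$.

\medskip The three statements are incompatible with the existence of maximizers, so $f$ is locally convex on $G$.
\end{proof}

\begin{remark}\label{rem:where}
The density of $(\vartheta_n)$ is used twice: for (K7), and to align the needles with the concave direction $e_1$. The factor $1/n$ in (N2) and (N4) must tend to $0$ because the ratio $\beta/\alpha$, which decides how thin a needle has to be, depends on $f$. Only tiles and segments near the touching point enter the argument, which is why it yields local removability.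
\end{remark}

\section{The set $K$ is an arc, and can be made small}\label{sec:arc}

\begin{proposition}\label{prop:arc}
For every initial tile $Q_0=a_0b_0c_0$ and every choice of the numbers $\tau_i$, the set $K\subset Q_0$ is an arc with endpoints $a_0$ and $b_0$.
\end{proposition}

\begin{proof}
We subdivide $[0,1]$ along the same tree as $Q_0$ and match the two structures. One more property of the tiles is needed:
\begin{equation}\label{eq:finite}
\text{a marked vertex }z\text{ of a tile of level }n\text{ lies in no tile of level }n+1\text{ or higher.}
\end{equation}
If $z$ lay in a tile of level $n+1$ with parent $P$, then $z\in P$, so $z$ would be a marked vertex of $P$ by (K1); but these lie in no child of $P$, by (N1). Tiles of higher level lie in tiles of level $n+1$.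

\medskip\noindent\emph{Intervals.} Let $I_{Q_0}=[0,1]$. If $I_Q=[s,s']$, put $t_i(Q)=s+(s'-s)/(1+2^{-i})$ and $I_{N_i(Q)}=[t_{i-1}(Q),t_i(Q)]$ for $i\in\mathbb Z$. The $t_i(Q)$ increase strictly from $s$ to $s'$, and $t_0(Q)$ is the midpoint, so each child interval lies in the interior of $I_Q$ and has at most half its length, and $I_Q=\{s,s'\}\cup\bigcup_iI_{N_i(Q)}$. By induction, intervals of the same level have disjoint interiors; hence, if the interiors of $I_P$ and $I_Q$ meet, then $P=Q$ or one of the tiles is a descendant of the other. Let $T$ be the set of all endpoints, consisting of $0$, $1$ and the $t_i(Q)$. The point $t_i(Q)$ determines $Q$ and $i$: it is interior to $I_Q$ but to no child interval of $I_Q$, so $Q$ is the tile of highest level whose interval has it in the interior. A point $t\in[0,1]\setminus T$ is interior to exactly one interval $I_{Q_n}$ of each level, and the $Q_n$ form a chain. Conversely, for every chain $\bigcap_nI_{Q_n}$ is a single point $t$, interior to every $I_{Q_n}$ because $I_{Q_{n+1}}\subset\operatorname{int}I_{Q_n}$, and hence not in $T$. So $[0,1]\setminus T$ is in bijection with the set of chains.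

\medskip\noindent\emph{The bijection.} By (K7), for every chain $\bigcap_nQ_n$ is a single point $p$. It is a limit of marked vertices, so $p\in K$ by (K2), and $p\notin D$ by \eqref{eq:finite}. With (K6), this shows that $K\setminus D$ is in bijection with the set of chains as well. Define $\gamma:[0,1]\to K$ by $\gamma(0)=a_0$, $\gamma(1)=b_0$, $\gamma(t_i(Q))=z_i(Q)$, and, for $t\notin T$, by letting $\gamma(t)$ be the point of $K\setminus D$ with the same chain as $t$. Then $\gamma$ sends the left and right endpoints of $I_Q$ to the first and second marked vertices of $Q$. It maps $[0,1]\setminus T$ bijectively onto $K\setminus D$, and $T$ onto $D$. It is injective on $T$. By \eqref{eq:finite}, the highest level of a tile containing the point is $0$ for $a_0$ and $b_0$, and is $n$ for $z=z_i(Q)$ with $Q$ of level $n-1$; so $z$ determines $n$. Since $z$ lies in a child of $Q$, it is not a marked vertex of $Q$, so by (K1) $Q$ is the only tile of level $n-1$ containing $z$. Finally $z_i(Q)=z_j(Q)$ with $i<j$ would be a point of $N_i\cap N_{j+1}=\emptyset$.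

\medskip\noindent\emph{Continuity.} We first check that $\gamma(I_Q)\subset Q$. The endpoints go to marked vertices of $Q$. If $t\in I_Q\setminus T$, the chain of $t$ contains $Q$. If $t=t_i(P)$ is interior to $I_Q$, then the interiors of $I_P$ and $I_Q$ meet, and $Q$ is not a descendant of $P$ because $t$ is interior to no child interval of $I_P$; so $P$ is $Q$ or a descendant of $Q$, and $\gamma(t)\in P\subset Q$.

At $t\notin T$ with chain $(Q_n)$, the neighborhood $I_{Q_n}$ of $t$ is mapped into $Q_n$, and $\operatorname{diam}Q_n\to0$. A point $t\in T$ with $t<1$ is the left endpoint of some $I_Q$, namely $Q=Q_0$ or $Q=N_{i+1}(P)$ if $t=t_i(P)$. With $a=\gamma(t)$ the first marked vertex of $Q$, we have $\gamma([t,t_{-m}(Q)])\subset\{a\}\cup\bigcup_{i\le-m}N_i(Q)$, and these sets shrink to $a$ as $m\to\infty$ by (N1). This is continuity from the right. From the left, a point $t\in T$ with $t>0$ is the right endpoint of some $I_Q$, and one uses $N_i(Q)\to b$ as $i\to+\infty$. A continuous bijection from a compact space onto a Hausdorff space is a homeomorphism.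
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(1)]
Take $a_0=a$, $b_0=b$, and $c_0$ off the line $ab$, within $\varepsilon$ of the midpoint of $[a,b]$ and projecting orthogonally onto it. By Section~\ref{sec:proof} and Proposition~\ref{prop:arc}, $K$ is a locally $c$-removable arc from $a$ to $b$. Every point of $Q_0\supset K$ projects orthogonally into $[a,b]$ and is within $\varepsilon$ of its projection. The projection of $K$ is connected and contains $a,b$, so it is all of $[a,b]$. Hence the Hausdorff distance from $K$ to $[a,b]$ is at most $\varepsilon$.

It remains to choose the $\tau_i$. A needle with short side $s$ can be covered by about $1/s$ sets of diameter about $s$, at a cost of order $g(s)/s$, which is as small as we like. To make the costs summable, give the tiles weights $W(Q_0)=1$ and $W(N_i(Q))=2^{-|i|-2}W(Q)$. Since $\sum_{i\in\mathbb Z}2^{-|i|}=3<4$, the weights of each level sum to at most $1$. When subdividing a tile $Q$ of level $n-1$, choose $\tau_i\in(0,1/(3n)]$ so small that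
\[
(\operatorname{diam}Q+1)\,\frac{g(3s)}s\le2^{-n}\,2^{-|i|-2}\,W(Q)\qquad\text{for all }s\in(0,\tau_i],
\]
which is possible because $g(r)/r\to0$. Let $s=|u_i-z_i|\in(0,\tau_i]$. The distance to the segment $[z_{i-1},z_i]$ is a convex function that is at most $s$ at the vertices of $N_i$, hence on $N_i$. Cut $[z_{i-1},z_i]$ into at most $\operatorname{diam}Q/s+1\le(\operatorname{diam}Q+1)/s$ pieces of length at most $s$. Their closed $s$-neighborhoods cover $N_i$ and have diameter at most $3s\le1/n$. As $g$ is increasing, the cost of this cover is at most $2^{-n}W(N_i)$. The tiles of level $n$ cover $K\setminus D$, at total cost at most $2^{-n}$. The countable set $D$ is covered by discs of diameter at most $1/n$ at total cost at most $2^{-n}$, because $g(r)\to0$ as $r\to0$. Letting $n\to\infty$ gives $\mathcal H^g(K)=0$.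

Take $g(r)=r/\log(1/r)$ for $r\le\frac12$ and $g(r)=r/\log2$ for $r\ge\frac12$; it is increasing and $g(r)/r\to0$. For each $s>1$ we have $r^s\le g(r)$ for small $r$, so $\mathcal H^s(K)=0$, and $\dim_HK\le1$. Conversely, a non-trivial continuum $C$ projects orthogonally onto a non-degenerate interval of the line through two of its points. Projection does not increase diameters, so $\mathcal H^1(C)$ is at least the length of that interval, and $\dim_HC\ge1$. The same inequality shows that the gauge $g(r)=r$ cannot be allowed.
\end{proof}

\section{Unions and products}\label{sec:unions}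

\begin{proof}[Proof of Theorem~\ref{thm:more}(2)]
\emph{Unions.} Let $F=\bigcup_kF_k$ be closed, with each $F_k$ locally $c$-removable, and let $f$ be continuous on an open set $G$ and locally convex on $G\setminus F$. Let $B$ be the set of points of $G$ that have no convex open neighborhood on which $f$ is convex. Its complement in $G$ is open, so $B$ is locally compact, and $B\subset F$. Suppose $B\ne\emptyset$. Since $B$ is the union of the relatively closed sets $B\cap F_k$, the Baire category theorem gives $k$ and an open $W\subset G$ with $\emptyset\ne B\cap W\subset F_k$. No point of $W\setminus F_k$ is in $B$, so $f$ is locally convex on $W\setminus F_k$. Here the local form of removability is needed: applied to $F_k$ and the open set $W$, it shows that $f$ is locally convex on $W$, so $B\cap W=\emptyset$, a contradiction.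

\medskip\noindent\emph{Density.} Let $C$ be a continuum and $\varepsilon>0$. If $C=\{a\}$, an arc from part (1) joining $a$ to a point at distance $\varepsilon$, within $\varepsilon$ of the segment, is at Hausdorff distance at most $2\varepsilon$ from $C$. Let $C$ be non-trivial. By compactness there is a finite $V\subset C$ with at least two points such that every point of $C$ is within $\varepsilon$ of $V$. Join two distinct points of $V$ by an edge if their distance is less than $3\varepsilon$. This graph is connected. Otherwise $V=V_1\cup V_2$ with nonempty $V_1,V_2$ at distance at least $3\varepsilon$, and the sets $\{x\in C:\operatorname{dist}(x,V_j)\le\varepsilon\}$, $j=1,2$, are nonempty, closed, disjoint and cover $C$, contradicting connectedness. Replace each edge by an arc from part (1) with the same endpoints, within $\varepsilon$ of the edge. The union $C'$ of these finitely many arcs is a continuum, locally $c$-removable by the first step. It contains $V$, so every point of $C$ is within $\varepsilon$ of $C'$; and every point of $C'$ is within $\varepsilon$ of a point of an edge, which is within $\frac32\varepsilon$ of $V\subset C$. The Hausdorff distance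 from $C'$ to $C$ is at most $\frac52\varepsilon$.

\medskip\noindent\emph{Jordan curves.} Let $p_1p_2p_3$ be a triangle with centroid $o$, and read indices modulo $3$. Let $T_j=p_jp_{j+1}o$, let $c_j$ be the centroid of $T_j$, and let $Q^j$ be the tile $p_jp_{j+1}c_j\subset T_j$. The triangles $T_{j-1}$ and $T_j$ meet in $[p_j,o]$. The tile $Q^j$ meets $[p_j,o]$ only in $p_j$, because the barycentric coordinate of $p_{j+1}$ in $T_j$ vanishes on $[p_j,o]$ and is positive at $p_{j+1}$ and $c_j$. So $Q^{j-1}\cap Q^j=\{p_j\}$. The arcs $K^j\subset Q^j$ of Proposition~\ref{prop:arc} join $p_j$ to $p_{j+1}$ and meet only at common endpoints. Their union is a Jordan curve, and it is locally $c$-removable.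
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(3)]
Let $f:\mathbb R^2\times\mathbb R^{d-2}\to\mathbb R$ be continuous and locally convex off $F\times\mathbb R^{d-2}$. Consider a segment from $(x,y)$ to $(x',y')$ with $x\ne x'$, and choose an affine map $A:\mathbb R^2\to\mathbb R^{d-2}$ with $A(x)=y$ and $A(x')=y'$. The function $\tilde f(v)=f(v,A(v))$ is continuous on $\mathbb R^2$. If $v\notin F$, the preimage under the affine map $v\mapsto(v,A(v))$ of a convex open neighborhood of $(v,A(v))$ that misses $F\times\mathbb R^{d-2}$ and on which $f$ is convex is a convex open neighborhood of $v$ that misses $F$ and on which $\tilde f$ is convex. Since $F$ is $c$-removable, $\tilde f$ is convex, so $f$ is convex on the segment. A segment with $x=x'$ is a limit of segments with $x\ne x'$, and the convexity inequality passes to the limit. Hence $f$ is convex.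

Let $d\ge2$. If $K$ is a $c$-removable arc, then $K\times[0,1]^{d-2}$ is a $(d-1)$-cell and a closed subset of the $c$-removable set $K\times\mathbb R^{d-2}$, so it is $c$-removable. If $J$ is a $c$-removable Jordan curve, then $J\times\mathbb R^{d-2}$ is connected and $c$-removable, and its complement $(\mathbb R^2\setminus J)\times\mathbb R^{d-2}$ is disconnected by the Jordan curve theorem.
\end{proof}

\begin{thebibliography}{1}
\bibitem{PR} Dusan Pokorny, Martin Rmoutil, \emph{On Removable Sets For Convex Functions}, arXiv:1309.1304 (2013).
\end{thebibliography}
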